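\title{The columns of a measure of maximal entropy on a two-dimensional hom-shift form a Markov chain}

\begin{abstract}
Let $\mathcal H$ be a finite undirected graph. A graph homomorphism from $\mathbb Z^2$ to $\mathcal H$ is a bi-infinite sequence of columns, each of which is a bi-infinite walk on $\mathcal H$. We prove that under every measure of maximal entropy, ergodic or not, the sequence of columns is a Markov chain; this confirms a conjecture of Chandgotia and Marcus. We also show that such a measure is determined by the law of one column, that it is invariant under the reflections in the coordinate axes, and that distinct ergodic measures of maximal entropy have mutually singular column laws. Entropy rates reduce the problem to excluding information stored at the far end of a column. We exclude it by splicing two copies of a column at a random height: the position of the splice carries unbounded entropy, while a folding inequality leaves room only for a constant.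
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathcal H$ be a finite undirected graph without multiple edges, in which loops are permitted. We write $\mathcal V$ for its vertex set, $q=|\mathcal V|$, and $v\sim w$ if $v$ and $w$ are adjacent; thus $v\sim v$ exactly when $v$ has a loop. View $\mathbb Z^d$ as a graph in which $s$ and $t$ are adjacent when $\|s-t\|_1=1$. The \emph{hom-shift} $X^d_{\mathcal H}$ is the set of graph homomorphisms from $\mathbb Z^d$ to $\mathcal H$, that is, of $x\in\mathcal V^{\mathbb Z^d}$ with $x_s\sim x_t$ whenever $s$ and $t$ are adjacent. It carries the product topology, and $\mathbb Z^d$ acts on it by translations. The complete graph without loops gives the proper $q$-colorings of $\mathbb Z^d$; the graph on $\{0,1\}$ with the edge $01$ and a loop at $0$ gives the configurations with no two adjacent $1$'s.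

The elements of $X^1_{\mathcal H}$ are the bi-infinite walks on $\mathcal H$. Let $\mathcal H^2_{\mathrm{walk}}$ be the graph with vertex set $X^1_{\mathcal H}$ in which $(x_j)_{j\in\mathbb Z}$ and $(y_j)_{j\in\mathbb Z}$ are adjacent if $x_j\sim y_j$ for all $j$. For $x\in X^2_{\mathcal H}$ let
\[
X^i=(X^i_j)_{j\in\mathbb Z},\qquad X^i_j=x_{(i,j)},
\]
be the $i$-th column. The map $x\mapsto(X^i)_{i\in\mathbb Z}$ identifies $X^2_{\mathcal H}$ with the set of bi-infinite walks on $\mathcal H^2_{\mathrm{walk}}$, so a probability measure $\mu$ on $X^2_{\mathcal H}$ is the same thing as a stochastic process $(X^i)_{i\in\mathbb Z}$ that walks on $\mathcal H^2_{\mathrm{walk}}$. We call it the \emph{column process} of $\mu$. It is a \emph{Markov chain} if, for every $i$, the conditional distribution of $X^{i+1}$ given $X^{\le i}=(X^k)_{k\le i}$ depends only on $X^i$, almost surely.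

We assume $X^2_{\mathcal H}\neq\emptyset$; otherwise there is nothing to prove. Write $x_Q$ for the restriction of $x$ to $Q\subset\mathbb Z^2$. The topological entropy $h$ of $X^2_{\mathcal H}$ and the entropy $h(\mu)$ of a shift-invariant Borel probability measure $\mu$ are
\[
h=\lim_Q\frac{\log\#\{x_Q:x\in X^2_{\mathcal H}\}}{|Q|},\qquad h(\mu)=\lim_Q\frac{H_\mu(x_Q)}{|Q|},
\]
where $H$ is Shannon entropy and $Q$ runs over rectangles whose side lengths both tend to infinity. A random variable with $N$ values has entropy at most $\log N$, so $h(\mu)\le h$. A \emph{measure of maximal entropy} (MME) is a shift-invariant $\mu$ with $h(\mu)=h$. It is \emph{ergodic} if it is ergodic for the action of $\mathbb Z^2$.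

An MME plays the role of a uniform measure on $X^2_{\mathcal H}$. For the uniform measure on the homomorphisms from a finite grid to $\mathcal H$, the columns do form a Markov chain: once a column is fixed, the admissible fillings to its left and to its right can be combined freely, so the two sides are independent. One therefore expects the same on $\mathbb Z^2$, and Chandgotia and Marcus \cite{CM} conjectured:

\begin{quote}
\emph{If $\mu$ is an ergodic MME on $X^2_{\mathcal H}$, then the column process of $\mu$ is a Markov chain.}
\end{quote}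

We prove this, without the assumption of ergodicity.

\begin{theorem}\label{thm:markov}
For every MME $\mu$ on $X^2_{\mathcal H}$, ergodic or not, the column process $(X^i)_{i\in\mathbb Z}$ is a Markov chain.
\end{theorem}

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] An MME on $X^2_{\mathcal H}$ is determined by the law of its column $X^0$.
\item[(2)] Every MME $\mu$ is invariant under the reflections $(i,j)\mapsto(-i,j)$ and $(i,j)\mapsto(i,-j)$. In particular the column chain is reversible, and
\[
\int f\cdot(f\circ\varrho)\,d\mu\ge0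
\]
for every bounded real function $f$ that is measurable with respect to $\sigma(X^i:i\ge0)$, where $\varrho$ is the reflection in column $0$, $(\varrho x)_{(i,j)}=x_{(-i,j)}$.
\item[(3)] Distinct ergodic MMEs have mutually singular column laws.
\end{enumerate}
\end{theorem}

\section{Two small cases}\label{sec:cases}

The first case shows half of the proof, and the second shows what is missing and how we supply it. The entropy notation is recalled in Section~\ref{sec:entropy}.

\subsection*{Dimension one}
Let $\mathcal G$ be a finite graph and let $\mu$ be a shift-invariant measure on $X^1_{\mathcal G}$ whose entropy equals the topological entropy $h_1$. Then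
\[
h_1=H(x_1\mid x_0,x_{-1},\dots)\le H(x_1\mid x_0).
\]
The stationary Markov chain with the same law of $(x_0,x_1)$ lives on $X^1_{\mathcal G}$ and has entropy $H(x_1\mid x_0)$, so $H(x_1\mid x_0)\le h_1$. Hence $H(x_1\mid x_0,x_{-1},\dots)=H(x_1\mid x_0)$, and this equality is the Markov property. The argument covers the strip $\mathbb Z\times[0,\ell)$: take for $\mathcal G$ the finite graph whose vertices are the walks with $\ell$ vertices on $\mathcal H$, adjacent when they are adjacent coordinatewise.

In the plane the columns are infinite, and $H(X^1\mid X^0)$ must be replaced by an entropy rate per site. The same comparison then gives an equality of rates (Lemma~\ref{lem:identities}), but a rate does not see a bounded amount of information per column.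

\subsection*{The pentagon}
Let $\mathcal H$ be the $5$-cycle, with vertex set $\mathbb Z/5\mathbb Z$ and $v\sim v\pm1$. Let $(\eta_i)_{i\in\mathbb Z}$ be a uniformly chosen translate of the sequence of period four $+1,+1,-1,-1$, let $\omega_0$ be uniform on $\mathbb Z/5\mathbb Z$ and independent of $\eta$, and put
\[
\omega_{i+1}=\omega_i+\eta_i,\qquad x_{(i,j)}=\omega_i+j .
\]
This is the uniform measure on $20$ points of $X^2_{\mathcal H}$ that form one orbit, so it is shift-invariant and ergodic. Since $X^1_0=X^1_{-1}+1$, the equality of rates holds: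
\[
H\bigl(X^1_0\mid (X^1_j)_{j<0},X^0\bigr)=0=H\bigl(X^1_0\mid (X^1_j)_{j<0},X^{\le0}\bigr).
\]
Yet the columns are not a Markov chain: $\eta_0=-\eta_{-2}$ is determined by $X^{\le0}$, whereas given $X^0$ alone it is a fair coin. The bit $\eta_0=X^1_j-X^0_j$ can be read off at any height $j$, however far down; it is information at infinity that $X^0$ does not determine. The measure is not an MME: it has entropy $0$, while $h\ge\frac12\log2$, as one sees by placing $0$ on the sites with $i+j$ even and $\pm1$ freely on the others.

Information of this kind can be converted into entropy. Let $U_j=\omega_0+j$ for $0\le j<\ell$. Next to $U$ the measure places $Y=U+\eta_0$, and $H(Y\mid U)+H(U\mid Y)=2\log2$. Instead, choose $\kappa$ uniformly in $\{1,\dots,\ell-1\}$ and change phase at height $\kappa$: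
\[
V_j=U_j+1\quad(j<\kappa),\qquad V_j=U_j-1\quad(j\ge\kappa).
\]
Then $V$ is a walk with a single step $-1$, between heights $\kappa-1$ and $\kappa$, and $V_j\sim U_j$. From $V$ one reads $\kappa$ and $\omega_0=V_0-1$, so
\[
H(V\mid U)+H(U\mid V)=\log(\ell-1)+0 .
\]
The position of the \emph{kink} has added an unbounded term.

\subsection*{The plan}
For any pair $(U,V)$ of adjacent random walks of length $\ell$ on any $\mathcal H$, folding gives $H(V\mid U)+H(U\mid V)\le 2h\ell+c$ with $c$ independent of $\ell$ (Section~\ref{sec:fold}). Two neighboring columns of an MME already reach the linear term $2h\ell$, so no logarithmic gain is possible, and hence no information at infinity can exist (Section~\ref{sec:kink}); its absence gives the Markov property (Section~\ref{sec:reduce}). One more ingredient is needed, namely a place to put the kink. On the pentagon the opposite change of phase is impossible: $U_j-1$ and $U_{j+1}+1$ differ by $3$. But if $U_{t-1}=U_{t+1}$, any two neighbors of $U$ can be spliced at height $t$, and Section~\ref{sec:back} shows that the columns of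 an MME have such heights.

\section{Entropy and conditional independence}\label{sec:entropy}

\subsection*{Conditional entropy}
Logarithms are natural. For a finite-valued random variable $A$ and a $\sigma$-algebra $\mathcal F$, $H(A\mid\mathcal F)$ is the expectation of $-\sum_a P(A=a\mid\mathcal F)\log P(A=a\mid\mathcal F)$; for $G\in\mathcal F$, $H(A\mid\mathcal F;G)$ is the expectation of the same quantity multiplied by $1_G$. Random variables in a conditioning stand for the $\sigma$-algebra they generate. All $\sigma$-algebras are completed, so that inclusions and measurability are understood up to null sets. We write $P_G=P(\,\cdot\mid G)$. The following facts are standard.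
\begin{enumerate}
\item[(E1)] $H(A,A'\mid\mathcal F)=H(A\mid\mathcal F)+H(A'\mid\mathcal F,A)$. In particular the mutual information $\mathrm I(A;A'\mid\mathcal F)=H(A\mid\mathcal F)-H(A\mid\mathcal F,A')$ is symmetric in $A$ and $A'$.
\item[(E2)] If $\mathcal F\subset\mathcal F'$, then $H(A\mid\mathcal F')\le H(A\mid\mathcal F)$, with equality if and only if $P(A=a\mid\mathcal F')=P(A=a\mid\mathcal F)$ a.s.\ for all $a$, that is, $A$ is conditionally independent of $\mathcal F'$ given $\mathcal F$.
\item[(E3)] If $\mathcal F_n$ increases and generates $\mathcal F$, then $H(A\mid\mathcal F_n)\to H(A\mid\mathcal F)$.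
\item[(E4)] For $G\in\mathcal F$: $H(A\mid\mathcal F)=H(A\mid\mathcal F;G)+H(A\mid\mathcal F;G^c)$, and $H(A\mid\mathcal F;G)=P(G)\,H_{P_G}(A\mid\mathcal F)$ if $P(G)>0$. Hence $H(A\mid\mathcal F;G)$ is nonincreasing in $\mathcal F\ni G$ and depends only on the values of $A$ on $G$.
\item[(E5)] If $(A,A')$ is conditionally independent of $C$ given $\mathcal F$, then $A$ is conditionally independent of $C$ given $(\mathcal F,A')$; here $A'$ and $C$ may take infinitely many values.
\end{enumerate}

\subsection*{Entropy rates of sequences}
For $A=(A_j)_{j\in\mathbb Z}$ and $I\subset\mathbb Z$ put $A_I=(A_j)_{j\in I}$, with the abbreviations $A_{<s}$, $A_{>s}$, $A_{\ge s}$; intervals are intervals of integers, and $A$ without an index is the whole sequence. Let $(SA)_j=A_{j+1}$. A family of sequences is \emph{stationary} if its joint law is invariant under $S$ applied to all of them; for columns, $S$ is the vertical shift. For a stationary finite-valued $A$, the rate is $h(A)=\lim_nH(A_{[0,n)})/n$. It is \emph{affine} in the law: if $P=tP_1+(1-t)P_2$ with $P_1,P_2$ stationary,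 then $H_P(A_{[0,n)})$ lies between $tH_{P_1}(A_{[0,n)})+(1-t)H_{P_2}(A_{[0,n)})$ and the same quantity plus $\log2$. The same argument shows that $\mu\mapsto h(\mu)$ is affine. For jointly stationary $A,B$ put $h(A\mid B)=h(A,B)-h(B)$.

\begin{lemma}\label{lem:rate}
Let $A,B$ be jointly stationary and finite-valued. Then $h(A\mid B)=H(A_0\mid A_{<0},B)=H(A_0\mid A_{>0},B)$, and for all integers $s\le t$,
\begin{equation}\label{eq:interval}
H(A_{[s,t)}\mid A_{<s},B)=H(A_{[s,t)}\mid A_{\ge t},B)=(t-s)\,h(A\mid B).
\end{equation}
\end{lemma}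

\begin{proof}
By (E1), $h(A\mid B)=\lim_n H(A_{[0,n)}\mid B_{[0,n)})/n$. By (E2), (E1) and stationarity,
\[
H(A_{[0,n)}\mid B_{[0,n)})\ge H(A_{[0,n)}\mid A_{<0},B)=\sum_{j<n}H(A_j\mid A_{<j},B)=nH(A_0\mid A_{<0},B).
\]
Conversely, in $H(A_{[0,n)}\mid B_{[0,n)})=\sum_{j<n}H(A_j\mid A_{[0,j)},B_{[0,n)})$ each term with $m\le j<n-m$ is at most $H(A_0\mid A_{[-m,0)},B_{[-m,m]})$, and the other $2m$ terms are bounded. Divide by $n$, let $n\to\infty$, and then let $m\to\infty$ using (E3). This gives the first equality. Reversing the index does not change $h(A,B)$ or $h(B)$, so the second equality is the first for the reversed sequences. The chain rule, taken upward or downward, gives \eqref{eq:interval}.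
\end{proof}

If the law is invariant only under $S^k$, we group $k$ consecutive terms into one letter, apply Lemma~\ref{lem:rate} to the grouped sequences, and divide rates by $k$.

\subsection*{Per-site entropy}
Our constructions produce measures $\nu$ on $X^2_{\mathcal H}$ that are invariant only under a sublattice $k_1\mathbb Z\times k_2\mathbb Z$. Let $f(n,\ell)=H_\nu(x_Q)$ for $Q=[0,k_1n)\times[0,k_2\ell)$, and define the \emph{per-site entropy}
\[
\bar h(\nu)=\inf_{n,\ell\ge1}\frac{f(n,\ell)}{k_1n\,k_2\ell}.
\]
The function $f$ is subadditive in each variable. For a subadditive sequence $g$, $g(\ell)/\ell$ converges to its infimum. Hence $f(n,\ell)/\ell\to\inf_\ell f(n,\ell)/\ell$, this limit is subadditive in $n$, and so $\bar h(\nu)$ is obtained by letting first the height and then the width tend to infinity; by symmetry it is also obtained in the other order. For $k_1=k_2=1$, covering a large rectangle by copies of a fixed one shows $\bar h(\nu)=h(\nu)$.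

\subsection*{Gluing}
Spaces of columns, of rows and of finite tuples of them are compact metric spaces, so regular conditional laws exist. Suppose laws $\pi_i$ of pairs are given, $i\in\mathbb Z$, such that the second marginal of $\pi_i$ is the first marginal of $\pi_{i+1}$. Then there is exactly one law of a Markov chain $(W^i)$ with $(W^i,W^{i+1})\sim\pi_i$ for all $i$: each $W^{i+1}$ is drawn from its conditional law under $\pi_i$ given $W^i$. Given $W^i$, the sequences $(W^k)_{k<i}$ and $(W^k)_{k>i}$ are independent, and the chain read backward is glued from the reversed pair laws. By uniqueness, every symmetry of the family $(\pi_i)$ is a symmetry of the chain; for instance, if all $\pi_i$ are $S$-invariant, so is the chain.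

\section{Folding}\label{sec:fold}

Since $\mathcal H$ is undirected, a pattern may be reflected. This controls finite grids up to a boundary term. Let $N(n,\ell)$ be the number of homomorphisms from the grid $R=[0,n)\times[0,\ell)$ to $\mathcal H$.

\begin{lemma}\label{lem:count}
For $n,\ell\ge2$, $\log N(n,\ell)\le hn\ell+2(n+\ell)\log q$.
\end{lemma}

\begin{proof}
The boundary of $R$ has fewer than $2(n+\ell)$ sites, so some boundary pattern $\beta$ extends to a set $\mathcal W$ of at least $N(n,\ell)q^{-2(n+\ell)}$ homomorphisms from $R$ to $\mathcal H$. Let $\phi(i,j)=(\operatorname{dist}(i,2(n-1)\mathbb Z),\operatorname{dist}(j,2(\ell-1)\mathbb Z))$; this folds $\mathbb Z^2$ onto $R$ along the lines $i\in(n-1)\mathbb Z$ and $j\in(\ell-1)\mathbb Z$. These lines cut the plane into closed tiles, and $\phi$ maps each tile isomorphically onto $R$, boundary to boundary. Choose an arbitrary $w_\Delta\in\mathcal W$ for each tile $\Delta$ and put $x=w_\Delta\circ\phi$ on $\Delta$. On the lines $x=\beta\circ\phi$ for all choices, so $x$ is well defined, and $x\in X^2_{\mathcal H}$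 because every edge of $\mathbb Z^2$ lies in a tile. A block of $m\times m$ tiles has $(m(n-1)+1)(m(\ell-1)+1)$ sites and carries at least $|\mathcal W|^{m^2}$ patterns. Letting $m\to\infty$ gives $\log|\mathcal W|\le h(n-1)(\ell-1)\le hn\ell$.
\end{proof}

\begin{lemma}\label{lem:K}
Let $c=4\log q$. If $(U,V)$ is a random pair of walks on $\mathcal H$ with $\ell\ge0$ vertices each and $U_j\sim V_j$ for all $j$, then
\begin{equation}\label{eq:K}
H(V\mid U)+H(U\mid V)\le 2h\ell+c .
\end{equation}
\end{lemma}

\begin{proof}
For $\ell\le1$ the left side is at most $2\log q$. Let $\ell\ge2$. Glue a Markov chain $W^0,W^1,\dots$ whose consecutive pairs have alternately the law of $(U,V)$ and of $(V,U)$. The columns $W^0,\dots,W^{2k}$ form a homomorphism from the $(2k+1)\times\ell$ grid, so by the chain rule and Lemma~\ref{lem:count},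
\[
H(U)+k\bigl(H(V\mid U)+H(U\mid V)\bigr)\le h(2k+1)\ell+2(2k+1+\ell)\log q .
\]
Divide by $k$ and let $k\to\infty$.
\end{proof}

No stationarity is assumed in Lemma~\ref{lem:K}, and the error $c$ does not grow with $\ell$: the left and right sides of the grid disappear in the limit $k\to\infty$, and only the top and bottom remain. Both features are needed in Section~\ref{sec:kink}.

\section{Reduction to the relative tail}\label{sec:reduce}

We first carry out the one-dimensional argument for rates.

\begin{lemma}\label{lem:identities}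
Let $\mu$ be an MME.
\begin{enumerate}
\item[(i)] $H(X^1_0\mid X^1_{<0},X^0)=H(X^1_0\mid X^1_{<0},X^{\le0})=h$. For all $s\le t$, $X^1_{[s,t)}$ is conditionally independent of $X^{\le0}$ given $(X^0,X^1_{<s})$.
\item[(ii)] Let $P$ be a stationary law of columns $X,Y$ and possibly further sequences, such that $(X,Y)$ has the law of $(X^0,X^1)$ under $\mu$. Let $D$ be an $S$-invariant event with $P(D)>0$. Then $h(Y\mid X)+h(X\mid Y)=2h$ under $P_D$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $s_n=h(X^0,\dots,X^{n-1})$ be the vertical rate of a strip of width $n$. By Lemma~\ref{lem:rate} and horizontal invariance,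
\[
s_{n+1}-s_n=h(X^n\mid X^0,\dots,X^{n-1})=H(X^1_0\mid X^1_{<0},X^0,\dots,X^{-n+1})\qquad(n\ge1).
\]
This is nonincreasing in $n$, and its limit is $\lim s_n/n=h(\mu)=h$. Apply \eqref{eq:K} to $U=X^0_{[0,\ell)}$, $V=X^1_{[0,\ell)}$: the left side is $2H(U,V)-H(U)-H(V)$, so dividing by $\ell\to\infty$ gives $2(s_2-s_1)\le2h$. A nonincreasing sequence that starts at or below its limit is constant, so $s_{n+1}-s_n=h$ for all $n\ge1$. The case $n=1$ and the limit $n\to\infty$, by (E3), give the two identities. By the chain rule and vertical invariance,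
\[
H(X^1_{[s,t)}\mid X^1_{<s},X^{\le0})=(t-s)h=H(X^1_{[s,t)}\mid X^1_{<s},X^0),
\]
and (E2) gives the conditional independence.

(ii) The quantity $\Phi=2h(X,Y)-h(X)-h(Y)=h(Y\mid X)+h(X\mid Y)$ is affine in the law. The laws $P_D$ and, if $P(D^c)>0$, $P_{D^c}$ are stationary and concentrated on adjacent pairs of walks, so $\Phi\le2h$ for both by \eqref{eq:K}. Under $P$, $\Phi=2s_2-2s_1=2h$. Hence $\Phi=2h$ under $P_D$.
\end{proof}

Part (i) is the Markov property with an unwanted extra conditioning on $X^1_{<s}$. As $s\to-\infty$ this conditioning shrinks to the \emph{relative tail}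
\[
\mathcal T=\bigcap_{L\ge0}\sigma(X^0,X^1_{<-L}).
\]
It contains $\sigma(X^0)$, and on the pentagon it also contains $\eta_0$.

\begin{proposition}\label{prop:tail}
For every MME $\mu$, $\mathcal T=\sigma(X^0)$ up to $\mu$-null sets.
\end{proposition}

The proposition does not say that the far end of $X^1$ carries no information. If $\mathcal H$ is a single edge, $X^2_{\mathcal H}$ consists of two checkerboards, the only invariant measure is uniform on them, and $X^1_{<-L}$ tells which one occurs; but so does $X^0$.

\begin{proof}[Proof of Theorem~\ref{thm:markov} from Proposition~\ref{prop:tail}]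
Let $f$ be a real function of $X^1_{[-r,r]}$. For $L\ge r$, Lemma~\ref{lem:identities}(i) with $[s,t)=[-L,r]$ gives
\[
E[f\mid X^{\le0},X^1_{<-L}]=E[f\mid X^0,X^1_{<-L}].
\]
By the reverse martingale theorem, conditional expectations along decreasing $\sigma$-algebras converge in $L^1$ to the conditional expectation given their intersection. So the right side tends to $E[f\mid\mathcal T]=E[f\mid X^0]$. Apply $E[\,\cdot\mid X^{\le0}]$, which is an $L^1$-contraction, to both sides: the left side becomes $E[f\mid X^{\le0}]$ for every $L$, and the right side tends to $E[f\mid X^0]$. Thus $E[f\mid X^{\le0}]=E[f\mid X^0]$. The countably many indicators of cylinder sets determine a law on $X^1_{\mathcal H}$, so the conditional law of $X^1$ given $X^{\le0}$ depends only on $X^0$. Horizontal invariance gives the same for every $i$.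
\end{proof}

\section{Columns backtrack}\label{sec:back}

Call $t\in\mathbb Z$ a \emph{backtrack} of a walk $x$ if $x_{t-1}=x_{t+1}$. We shall use twice the following fact.

\begin{lemma}\label{lem:unbounded}
A random subset of $\mathbb Z$ with shift-invariant law that is a.s.\ nonempty is a.s.\ unbounded above.
\end{lemma}

\begin{proof}
Otherwise condition on the invariant event that the set is bounded above. Its maximum is then a random integer with shift-invariant law, and no such law exists.
\end{proof}

\begin{lemma}\label{lem:back}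
Let $\mu$ be an MME. Then a.s.\ $X^0$ has a backtrack, and its set of backtracks is unbounded above.
\end{lemma}

To contradict maximality one wants a local move that creates a forbidden pattern, here a backtrack. On a general graph $\mathcal H$ no move is available around a general pattern. One is available around a pattern that is symmetric in both axes. So we fold the measure twice, first horizontally and then vertically, without losing entropy; the folded measure shows symmetric patterns and still forbids backtracks at certain sites.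

\begin{proof}
By Lemma~\ref{lem:unbounded} it suffices to prove the first claim. Let $E$ be the $S$-invariant event that $X^0$ has no backtrack, suppose $\mu(E)>0$, and let $(X,Y)$ have the law of $(X^0,X^1)$ given $E$. By Lemma~\ref{lem:identities}(ii), $h(Y\mid X)+h(X\mid Y)=2h$.

\emph{Step 1: horizontal folding.} Glue a chain of columns $(W^i)_{i\in\mathbb Z}$ with $(W^{2i},W^{2i+1})\sim(X,Y)$ and $(W^{2i+1},W^{2i+2})\sim(Y,X)$. Its law $\xi$ lives on $X^2_{\mathcal H}$ and is invariant under $2\mathbb Z\times\mathbb Z$. By Lemma~\ref{lem:rate}, the Markov property and (E5),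
\[
h(W^i\mid W^0,\dots,W^{i-1})=H(W^i_0\mid W^i_{<0},W^{i-1})=h(W^i\mid W^{i-1}),
\]
which is alternately $h(Y\mid X)$ and $h(X\mid Y)$. Hence $h(W^0,\dots,W^{2n-1})=2hn+O(1)$ and $\bar h(\xi)=h$.

\emph{Step 2: vertical folding.} Let $R_j$ be the rows of a $\xi$-random configuration and $r_n$ the horizontal rate, per column, of $(R_0,\dots,R_{n-1})$. As in Lemma~\ref{lem:identities}(i), vertical invariance makes $r_{n+1}-r_n$ nonincreasing, with limit $\lim r_n/n=\bar h(\xi)=h$. So $r_3-r_1\ge2h$. Folding at every row would destroy all information about triples $x_{t-1},x_t,x_{t+1}$ in a column, so we fold at even rows only. Let $\zeta$ be the law of rows $(R'_j)_{j\in\mathbb Z}$ such that, for all $k$,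
\[
(R'_{4k-2},R'_{4k-1},R'_{4k})\sim(R_{-2},R_{-1},R_0),\qquad(R'_{4k+2},R'_{4k+1},R'_{4k})\sim(R_{-2},R_{-1},R_0),
\]
and such that the rows above an even row are independent of the rows below it, given that row. This is the gluing of a chain whose states are alternately an even row and a triple of rows; the marginals match because $R_{-2}$ and $R_0$ have the same law. The measure $\zeta$ lives on $X^2_{\mathcal H}$ and is invariant under $2\mathbb Z\times4\mathbb Z$. As in Step 1, the rate of $(R'_{2k+1},R'_{2k+2})$ given $R'_0,\dots,R'_{2k}$ equals its rate given $R'_{2k}$, which is $r_3-r_1$. So $(R'_0,\dots,R'_{2m})$ has rate $r_1+m(r_3-r_1)\ge2mh$, and $\bar h(\zeta)\ge h$. Finally, under $\zeta$ the entries at $(0,-2),(0,-1),(0,0)$ have the law of $X_{[-2,0]}$, and $-1$ is not a backtrack of $X$. Therefore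
\begin{equation}\label{eq:noback}
\zeta\bigl(x_{(0,-2)}=x_{(0,0)}\bigr)=0 .
\end{equation}

\emph{Step 3: the local move.} Choose vertices $u_g,v_g$ $(g=0,1,2)$ such that the event $\{X_{-g}=u_g,\ Y_{-g}=v_g\text{ for }g=0,1,2\}$ has probability $\alpha>0$. Then $u_0\sim u_1\sim u_2$, $v_0\sim v_1\sim v_2$ and $u_g\sim v_g$. On the box $\Lambda=[-2,2]^2$, drawn with $i$ increasing to the right and $j$ upward, consider
\[
p=\begin{array}{ccccc}
u_2&v_2&u_2&v_2&u_2\\
u_1&v_1&u_1&v_1&u_1\\
u_0&v_0&u_0&v_0&u_0\\
u_1&v_1&u_1&v_1&u_1\\
u_2&v_2&u_2&v_2&u_2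
\end{array}
\qquad\qquad
p'=\begin{array}{ccccc}
u_2&v_2&u_2&v_2&u_2\\
u_1&v_1&u_1&v_1&u_1\\
u_0&u_1&u_2&u_1&u_0\\
u_1&v_1&u_1&v_1&u_1\\
u_2&v_2&u_2&v_2&u_2
\end{array}
\]
The patterns differ only at the sites $(-1,0),(0,0),(1,0)$. In $p'$ the value $u_1$ at $(\pm1,0)$ has neighbors $u_0,u_2,v_1,v_1$, and the value $u_2$ at $(0,0)$ has four neighbors $u_1$; so $p'$ is a homomorphism on $\Lambda$. Let $[p]=\{x:x_\Lambda=p\}$. Since $p'(0,-2)=p'(0,0)$, \eqref{eq:noback} gives $\zeta([p'])=0$.

\emph{Step 4: $\zeta([p])>0$.} We use three times the following: if $A_1,A_2$ are conditionally independent given $C$ and $(C,A_1)$, $(C,A_2)$ have the same law, then for every event $\Gamma$,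
\[
P\bigl((C,A_1)\in\Gamma,\ (C,A_2)\in\Gamma\bigr)=E\bigl[P((C,A_1)\in\Gamma\mid C)^2\bigr]\ge P\bigl((C,A_1)\in\Gamma\bigr)^2 .
\]
Say that a column shows $u$ if its entries at heights $0,-1,-2$ are $u_0,u_1,u_2$, and likewise for $v$. With $C=W^1$, $A_1=W^0$, $A_2=W^2$, the columns $W^0,W^1,W^2$ show $u,v,u$ with probability at least $\alpha^2$. With $C=W^0$, $A_1=(W^1,W^2)$, $A_2=(W^{-1},W^{-2})$, where the laws agree because both triples are glued from $(X,Y)$ and $(Y,X)$, the columns $W^{-2},\dots,W^2$ show $u,v,u,v,u$ with probability at least $\alpha^4$. This is the event that $R_{-2},R_{-1},R_0$ agree with the lower three rows of $p$. With $C=R'_0$, $A_1=(R'_{-1},R'_{-2})$, $A_2=(R'_1,R'_2)$, the symmetry of $p$ gives $\zeta([p])\ge\alpha^8$.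

\emph{Step 5: too much entropy.} Let $x$ have law $\zeta$. The cells $[-4,3]^2+\mathbf t$, $\mathbf t\in8\mathbb Z^2$, tile the plane, and each contains the box $\Lambda+\mathbf t$. In every box where $x$ shows $p$, toss an independent fair coin and replace $p$ by $p'$ if it shows heads. The result $x^*$ lies in $X^2_{\mathcal H}$, because every edge at a changed site lies inside a box showing $p'$. By invariance under $8\mathbb Z^2$, a.s.\ $x$ shows $p'$ in none of the boxes. So $x^*$ determines, box by box, both $x$ and the coins that were tossed: $p'$ means heads, and $p$ means tails. For $Q=[-4,8m-4)^2$, a union of $m^2$ cells and a translate of $[0,8m)^2$ by an element of $2\mathbb Z\times4\mathbb Z$, this gives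
\[
H(x^*_Q)=H(x_Q)+m^2\zeta([p])\log2\ge64m^2h+m^2\alpha^8\log2 .
\]
By Lemma~\ref{lem:count}, $H(x^*_Q)\le64m^2h+32m\log q$. For large $m$ this is a contradiction.
\end{proof}

\section{The kink argument}\label{sec:kink}

We prove Proposition~\ref{prop:tail}. Let $\mu$ be an MME and suppose that $\mathcal T\ne\sigma(X^0)$.

\subsection{Two neighbors that differ at infinity}
There is an event $T\in\mathcal T$ that is not a.s.\ equal to an event of $\sigma(X^0)$. Write $1_T=\tau(X^0,X^1)$ with $\tau$ Borel and $\{0,1\}$-valued. The function $\pi=\mu(T\mid X^0)$ lies in $(0,1)$ with positive probability, since otherwise $T=\{\pi=1\}$ a.s.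

On the pentagon the two phases were $U+1$ and $U-1$. In general we obtain two phases by sampling twice. Let $(X,Y)$ have the law of $(X^0,X^1)$, and let $Z$ be drawn from the conditional law of $Y$ given $X$, independently of $Y$ given $X$. The joint law $P$ is stationary, being glued from $S$-invariant pair laws, and invariant under exchanging $Y$ and $Z$. Put
\[
\tau_j=\tau(S^jX,S^jY),\qquad\tau'_j=\tau(S^jX,S^jZ),\qquad D=\bigcup_j\{\tau_j\ne\tau'_j\},
\]
\[
\mathcal G=\sigma\bigl(X,(\tau_j)_{j\in\mathbb Z},(\tau'_j)_{j\in\mathbb Z}\bigr).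
\]
The event $D\in\mathcal G$ is $S$-invariant, and $P(D)\ge P(\tau_0\ne\tau'_0)=2E[\pi(1-\pi)]>0$. The hypothesis $T\in\mathcal T$ enters through the following property:
\begin{equation}\label{eq:tailmeas}
\tau_j\text{ is }\sigma(X,Y_{<s})\text{-measurable and }\tau'_j\text{ is }\sigma(X,Z_{<s})\text{-measurable, for all }j,s\in\mathbb Z .
\end{equation}
Indeed, for each $L\ge0$ there is a Borel $\varphi_L$ with $\tau(X,Y)=\varphi_L(X,Y_{<-L})$ a.s.; by stationarity $\tau_j=\varphi_L(S^jX,(S^jY)_{<-L})$ a.s., which depends on $Y$ only through $Y_{<j-L}$; take $L\ge j-s$. The same holds for $Z$ since $(X,Z)\sim(X,Y)$.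

The bits $\tau_j,\tau'_j$ tell $Y$ from $Z$ only on $D$, so we condition on $D$. \emph{From now on probabilities and entropies refer to $P_D$ unless a subscript says otherwise.} As $P_D\ll P$, almost sure statements and \eqref{eq:tailmeas} persist. The law $P_D$ is stationary and invariant under the exchange of $Y$ and $Z$; in particular $(X,Y)\sim(X,Z)$. Conditioning may break the symmetry between $X$ and $Y$, so we keep two rates,
\[
a=h(Y\mid X)=h(Z\mid X),\qquad b=h(X\mid Y)=h(X\mid Z).
\]
It also destroys the conditional independence of $Y$ and $Z$; part (ii) below says that the independence survives at the level of rates.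

\begin{lemma}\label{lem:rates}
\begin{enumerate}
\item[(i)] $a+b=2h$.
\item[(ii)] $h(Y\mid X,Z)=h(Z\mid X,Y)=a$.
\item[(iii)] For every finite, possibly empty, interval $I$: $H(Y_I\mid X_I)=H(Z_I\mid X_I)\le|I|a+c$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) is Lemma~\ref{lem:identities}(ii).

(ii) By exchange symmetry it suffices to treat $h(Y\mid X,Z)$. Under $P$, conditional independence, (E5) and Lemma~\ref{lem:rate} give $H_P(Y_0\mid Y_{<0},X,Z)=h_P(Y\mid X)$. By \eqref{eq:tailmeas}, $D\in\sigma(X,Y_{<0},Z)$, so by (E4) and Lemma~\ref{lem:rate} the left side is $P(D)h_{P_D}(Y\mid X,Z)+P(D^c)h_{P_{D^c}}(Y\mid X,Z)$. By affinity the right side is $P(D)h_{P_D}(Y\mid X)+P(D^c)h_{P_{D^c}}(Y\mid X)$. (Omit the second terms if $P(D^c)=0$.) Each term on the left is at most the corresponding term on the right, by Lemma~\ref{lem:rate} and (E2). So the terms are equal.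

(iii) Let $I=[s,t)$. By (E2) and \eqref{eq:interval}, $H(X_I\mid Y_I)\ge H(X_I\mid X_{<s},Y)=|I|b$. By \eqref{eq:K} and (i), $H(Y_I\mid X_I)\le|I|(a+b)+c-H(X_I\mid Y_I)\le|I|a+c$.
\end{proof}

\subsection{The kinked column}
Let $m,M\ge1$; the block length $m$ will be fixed in Lemma~\ref{lem:locate}, and then $M\to\infty$. Put $\ell=mM$, $K=[0,\ell)$ and $J_k=[km,(k+1)m)$ for $k\in\mathbb Z$. Let $G_k$ be the event that $X$ has a backtrack $t$ with $t-1,t+1\in J_k$, and let $t_k$ be the first such $t$. Both are determined by $X_{J_k}$. For $0\le k<M$ define $V^{(k)}=(V^{(k)}_j)_{j\in K}$ as follows: on $G_k^c$, $V^{(k)}=Y_K$; on $G_k$,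
\[
V^{(k)}_j=Y_j\ \ (j<t_k),\qquad V^{(k)}_{t_k}=X_{t_k-1}=X_{t_k+1},\qquad V^{(k)}_j=Z_j\ \ (j>t_k).
\]
Near $t=t_k$, with $v=X_{t-1}=X_{t+1}$, the two columns read
\[
\begin{array}{c|cc}
\text{height}&X&V^{(k)}\\ \hline
t+1&v&Z_{t+1}\\
t&X_t&v\\
t-1&v&Y_{t-1}
\end{array}
\]
Since $Y_{t-1}\sim X_{t-1}=v$, $Z_{t+1}\sim X_{t+1}=v$ and $v\sim X_t$, the sequence $V^{(k)}$ is a walk and $V^{(k)}_j\sim X_j$ for all $j\in K$. Let $\kappa$ be uniform on $\{0,\dots,M-1\}$ and independent of $(X,Y,Z)$, and put $U=X_K$, $V=V^{(\kappa)}$. Then \eqref{eq:K} applies to $(U,V)$, and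
\begin{equation}\label{eq:split}
H(V\mid U)+H(U\mid V)=2H(V\mid U)+H(U)-H(V).
\end{equation}
The position $\kappa$ can add at most $\log M$ to $H(V)$, and it adds nearly $\log M$ to $H(V\mid U)$ if it can be located. For the net gain to matter, the terms of order $\ell$ in \eqref{eq:split} must be known up to an error independent of $M$. In particular the events $G_k^c$, though unlikely, cannot be discarded: that would cost a multiple of $\ell$.

\subsection{The spliced pair at a fixed position}
Fix $0\le k<M$. Let the subscripts $-$ and $+$ denote restriction to $I_-=[0,km)$ and $I_+=[km,\ell)$, and let $\tilde Z=Z$ on $G_k$, $\tilde Z=Y$ on $G_k^c$. Then $V^{(k)}$ and $(Y_-,\tilde Z_+)$ agree outside $J_k$. Since $G_k\in\sigma(X)$ and $(X,Y)\sim(X,Z)$, we have $(X,\tilde Z)\sim(X,Y)$. Also $G_k\in\sigma(X_+)$.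

\begin{lemma}\label{lem:splice}
\begin{enumerate}
\item[(i)] $H(Y_-,\tilde Z_+\mid\mathcal G)\ge\ell a$.
\item[(ii)] $H(Y_-,\tilde Z_+)\le H(X_K)+\ell(a-b)+4c$.
\end{enumerate}
\end{lemma}

Part (i) says that revealing the bits $\tau_j,\tau'_j$, which we need in order to locate the kink, costs no entropy; this is where their tail nature is used. Part (ii) amounts to saying that $X_K$ keeps entropy $b$ per site when it is seen through $Y$ below and through $Z$ above.

\begin{proof}
(i) By \eqref{eq:tailmeas}, $\mathcal G\subset\sigma(X,Y_{<0},Z)$, so $H(Y_-\mid\mathcal G)\ge H(Y_-\mid Y_{<0},X,Z)=|I_-|a$ by \eqref{eq:interval} and Lemma~\ref{lem:rates}(ii). Let $\mathcal F=\mathcal G\vee\sigma(Y_-)$. By (E4),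
\[
H(\tilde Z_+\mid\mathcal F)=H(Z_+\mid\mathcal F;G_k)+H(Y_+\mid\mathcal F;G_k^c).
\]
By \eqref{eq:tailmeas}, $\mathcal F$ is contained both in $\sigma(X,Y,Z_{<km})$ and in $\sigma(X,Z,Y_{<km})$. So the first summand is at least $H(Z_+\mid X,Y,Z_{<km};G_k)$, which equals $H(Y_+\mid X,Z,Y_{<km};G_k)$ by exchange symmetry, and the second is at least $H(Y_+\mid X,Z,Y_{<km};G_k^c)$. The sum is at least $H(Y_+\mid X,Z,Y_{<km})=|I_+|a$. The chain rule gives (i).

(ii) By Lemma~\ref{lem:rates}(iii) and $(X,\tilde Z)\sim(X,Y)$,
\[
H(X_K,Y_-,\tilde Z_+)\le H(X_K)+H(Y_-\mid X_-)+H(\tilde Z_+\mid X_+)\le H(X_K)+\ell a+2c .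
\]
Since $H(Y_-,\tilde Z_+)=H(X_K,Y_-,\tilde Z_+)-H(X_K\mid Y_-,\tilde Z_+)$, it suffices to show that
\[
H(X_K\mid Y_-,\tilde Z_+)=H(X_+\mid X_-,Y_-,\tilde Z_+)+H(X_-\mid Y_-,\tilde Z_+)\ge\ell b-2c .
\]
In each term, \eqref{eq:interval} gives the bound we want if the conditioning involves only one of the neighbors. The other neighbor is removed at the cost of a mutual information, which we bound by using its symmetry.

\emph{First term.} It equals $H(X_+\mid X_-,\tilde Z_+)-\mathrm I(X_+;Y_-\mid X_-,\tilde Z_+)$, and $H(X_+\mid X_-,\tilde Z_+)\ge H(X_+\mid X_{<km},\tilde Z)=|I_+|b$. As $\tilde Z_+$ is a function of $(X,Y_{\ge km},Z)$,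
\begin{align*}
\mathrm I(X_+;Y_-\mid X_-,\tilde Z_+)&=H(Y_-\mid X_-,\tilde Z_+)-H(Y_-\mid X_K,\tilde Z_+)\\
&\le H(Y_-\mid X_-)-H(Y_-\mid Y_{\ge km},X,Z)\le(|I_-|a+c)-|I_-|a=c,
\end{align*}
by Lemma~\ref{lem:rates}(iii), (ii) and \eqref{eq:interval}. So the first term is at least $|I_+|b-c$.

\emph{Second term.} Let $\mathcal F=\sigma(X_+,Y_K)$, which contains $G_k$. Conditioning on more,
\[
H(X_-\mid Y_-,\tilde Z_+)\ge H(X_-\mid\mathcal F,\tilde Z_+)=H(X_-\mid\mathcal F)-\mathrm I(X_-;\tilde Z_+\mid\mathcal F),
\]
and $H(X_-\mid\mathcal F)\ge H(X_-\mid X_{\ge km},Y)=|I_-|b$. Write the mutual information as $H(\tilde Z_+\mid\mathcal F)-H(\tilde Z_+\mid\mathcal F,X_-)$ and split by (E4). On $G_k^c$, $\tilde Z_+=Y_+$ is $\mathcal F$-measurable and both entropies vanish. On $G_k$ we get $H(Z_+\mid\mathcal F;G_k)-H(Z_+\mid\mathcal F,X_-;G_k)$. Adding the same difference on $G_k^c$, which is nonnegative, we obtain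
\begin{align*}
\mathrm I(X_-;\tilde Z_+\mid\mathcal F)&\le H(Z_+\mid X_+,Y_K)-H(Z_+\mid X_K,Y_K)\\
&\le H(Z_+\mid X_+)-H(Z_+\mid Z_{<km},X,Y)\le(|I_+|a+c)-|I_+|a=c .
\end{align*}
So the second term is at least $|I_-|b-c$.
\end{proof}

\subsection{The entropy balance}

\begin{lemma}\label{lem:balance}
For all $m,M\ge1$: $\ \log M\le2H(\kappa\mid V,\mathcal G)+3m\log q+5c$.
\end{lemma}

\begin{proof}
Each of $V^{(k)}$ and $(Y_-,\tilde Z_+)$ is determined by the other together with its own $m$ entries on $J_k$, so their entropies, and their conditional entropies given $\mathcal G$, differ by at most $m\log q$. Since $\kappa$ is independent of $(X,Y,Z)$, $H(V\mid\kappa)$ and $H(V\mid\kappa,\mathcal G)$ are the averages over $k$ of $H(V^{(k)})$ and $H(V^{(k)}\mid\mathcal G)$. Lemma~\ref{lem:splice}(ii) gives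
\[
H(V)\le H(\kappa)+H(V\mid\kappa)\le\log M+H(U)+\ell(a-b)+4c+m\log q .
\]
Expanding $H(V,\kappa\mid\mathcal G)$ in two ways, using $H(\kappa\mid\mathcal G)=\log M$ and Lemma~\ref{lem:splice}(i),
\begin{align*}
H(V\mid U)\ge H(V\mid\mathcal G)&=\log M+H(V\mid\kappa,\mathcal G)-H(\kappa\mid V,\mathcal G)\\
&\ge\log M+\ell a-m\log q-H(\kappa\mid V,\mathcal G).
\end{align*}
Insert both bounds in \eqref{eq:split} and use \eqref{eq:K}:
\[
2h\ell+c\ge\ell(a+b)+\log M-2H(\kappa\mid V,\mathcal G)-3m\log q-4c .
\]
The terms of order $\ell$ cancel because $a+b=2h$.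
\end{proof}

\subsection{Locating the kink}
To decide whether $V$ follows $Y$ or $Z$ in a block, we would evaluate $\tau$ on $V$ at a height $j$ where $\tau_j\ne\tau'_j$. But $\tau_j$ is a function of the whole column, so we replace it by an approximation that reads only a window of $V$. Each block then votes and errs with small probability. As $M\to\infty$ many blocks err, and the votes must be combined so that the probability of failure does not grow with $M$. This is done by the maximal ergodic inequality: if $(e_k)$ is a stationary sequence of nonnegative integrable random variables and $\lambda>0$, then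
\[
P\Bigl(\sup_{n\ge1}\frac1n\sum_{k=1}^ne_k>\lambda\Bigr)\le\frac{E[e_0]}{\lambda}.
\]

\begin{lemma}\label{lem:locate}
There is $m\ge1$ such that $H(\kappa\mid V,\mathcal G)\le2\log2+\frac14\log M$ for all $M\ge1$.
\end{lemma}

\begin{proof}
\emph{Parameters.} Under $P_D$ the stationary set $\{j:\tau_j\ne\tau'_j\}$ is a.s.\ nonempty, hence unbounded above by Lemma~\ref{lem:unbounded}. The set of backtracks of $X$ is a.s.\ unbounded above by Lemma~\ref{lem:back}. Choose $L$ such that each of the events ``$\tau_j\ne\tau'_j$ for some $j\in[0,L)$'' and ``$X$ has a backtrack in $[1,L-2]$'' has probability at least $1-\frac1{200}$. By martingale convergence $P_D(\tau_0=1\mid X,Y_{[-r,r]})\to\tau_0$ a.s.\ as $r\to\infty$. So for some $r$ the indicator $g(X,Y_{[-r,r]})$ of the event $\{P_D(\tau_0=1\mid X,Y_{[-r,r]})>\frac12\}$ differs from $\tau_0$ with probability at most $\frac1{200L}$. For a sequence $y$ defined on $[j-r,j+r]$ put $g_j(y)=g(S^jX,y_{[j-r,j+r]})$. By stationarity and exchange symmetry, $P_D(g_j(Y)\ne\tau_j)=P_D(g_j(Z)\ne\tau'_j)\le\frac1{200L}$. Let $m=L+2r$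 and $C_k=[km+r,km+r+L)$, so that $[j-r,j+r]\subset J_k$ for $j\in C_k$.

\emph{Bad blocks.} For $k\in\mathbb Z$ let $e_k=1$ if at least one of the following holds, and $e_k=0$ otherwise: (a) $\tau_j=\tau'_j$ for all $j\in C_k$; (b) $g_j(Y)\ne\tau_j$ for some $j\in C_k$; (c) $g_j(Z)\ne\tau'_j$ for some $j\in C_k$; (d) $G_k$ fails. Each has probability at most $\frac1{200}$: (a) by the choice of $L$, (b) and (c) by a union bound over the $L$ elements of $C_k$, and (d) because a backtrack in $[km+1,km+L-2]$ implies $G_k$. The sequence $(e_k)$ is stationary, as $e_k=e_0\circ S^{km}$, and $\rho=P_D(e_0=1)\le\frac1{50}$.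

\emph{Votes.} For $0\le k<M$ let $j_k$ be the first $j\in C_k$ with $\tau_j\ne\tau'_j$. Put $s_k=+1$ if $g_{j_k}(V)=\tau_{j_k}$ or if $j_k$ does not exist, and $s_k=-1$ if $g_{j_k}(V)=\tau'_{j_k}$. The votes are $\sigma(V)\vee\mathcal G$-measurable. If $k<\kappa$, then $V=Y$ on $J_k$, so $s_k=+1$ when $e_k=0$. If $k>\kappa$ and $G_\kappa$ holds, then $V=Z$ on $J_k$, so $s_k=-1$ when $e_k=0$. Let $F(i)=\sum_{0\le k<i}s_k$ for $0\le i\le M$, and let $\hat\kappa$ be the smallest maximizer of $F$.

\emph{The good event.} Suppose that $e_\kappa=0$, so that $G_\kappa$ holds, and that $\sum_{k=1}^ne_{\kappa-k}\le\frac n3$ and $\sum_{k=1}^ne_{\kappa+k}\le\frac n3$ for all $n\ge1$. For $i=\kappa-n\ge0$ with $n\ge1$, at most $n/3$ of the $n$ votes in $F(\kappa)-F(i)=\sum_{k=1}^ns_{\kappa-k}$ are $-1$, so $F(\kappa)-F(i)\ge n/3>0$. For $i=\kappa+1+n\le M$ with $n\ge1$, at most $n/3$ of the votes in $F(i)-F(\kappa+1)=\sum_{k=1}^ns_{\kappa+k}$ are $+1$, so $F(i)-F(\kappa+1)\le-n/3<0$. Hence $\hat\kappa\in\{\kappa,\kappa+1\}$.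

Since $\kappa$ is independent of the stationary sequence $(e_k)$, the sequence $(e_{\kappa+k})_{k\in\mathbb Z}$ has the law of $(e_k)_{k\in\mathbb Z}$. The maximal inequality with $\lambda=\frac13$, applied to this sequence and to its reversal, shows that the good event fails with probability at most $\rho+3\rho+3\rho\le\frac14$. With $A=\{\kappa\in\{\hat\kappa-1,\hat\kappa\}\}$,
\[
H(\kappa\mid V,\mathcal G)\le H(1_A)+H(\kappa\mid\hat\kappa,1_A)\le\log2+P_D(A)\log2+P_D(A^c)\log M. \qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:tail}]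
With $m$ as in Lemma~\ref{lem:locate}, Lemma~\ref{lem:balance} gives $\frac12\log M\le4\log2+3m\log q+5c$ for all $M$. The right side does not depend on $M$, a contradiction.
\end{proof}

This completes the proof of Theorem~\ref{thm:markov}.

\begin{remark}
The kink and the pattern $p'$ turn horizontal adjacencies into vertical ones and back, so they use that one graph governs both directions. This cannot be dropped. Let $\Omega$ be the set of $x\in\{0,1\}^{\mathbb Z^2}$ that are constant on each column; both rules, equality vertically and no constraint horizontally, are symmetric. An $n\times\ell$ rectangle carries $2^n$ patterns, so $\Omega$ has entropy $0$ and every invariant measure has maximal entropy. Take the uniform measure on the four translates of $x_{(i,j)}=w_i$, where $w$ has period $0,0,1,1$. It is ergodic, and $w_1=1-w_{-1}$ is determined by $X^{\le0}$ but is a fair coin given $X^0$.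
\end{remark}

\section{Uniqueness, reflection and singularity}\label{sec:more}

A convex combination of MMEs is an MME, so the results above apply to mixtures. This forces any two MMEs to use the same transition rule.

\begin{lemma}\label{lem:kernel}
Let $\mu_1,\mu_2$ be MMEs, $\bar\mu=\frac12(\mu_1+\mu_2)$, and let $\mathsf K(X^0,\cdot)$ be the conditional law of $X^1$ given $X^0$ under $\bar\mu$. Then $\mathsf K(X^0,\cdot)$ is also the conditional law of $X^1$ given $X^0$ under $\mu_1$ and under $\mu_2$.
\end{lemma}

\begin{proof}
Realize $\bar\mu$ by choosing a uniform label $\iota\in\{1,2\}$ and then a configuration with law $\mu_\iota$. By affinity $\bar\mu$ is an MME. By Lemma~\ref{lem:identities}(i) and \eqref{eq:interval}, $H(X^1_{[s,t)}\mid X^1_{<s},X^0)=(t-s)h$ under each of $\bar\mu,\mu_1,\mu_2$. Averaging the last two by (E4) gives $H(X^1_{[s,t)}\mid X^1_{<s},X^0,\iota)=(t-s)h$. By (E2), for a function $f$ of $X^1_{[-r,r]}$ and $L\ge r$,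
\[
E[f\mid X^0,\iota,X^1_{<-L}]=E[f\mid X^0,X^1_{<-L}]\longrightarrow E[f\mid X^0]\quad\text{in }L^1,
\]
by the reverse martingale theorem and Proposition~\ref{prop:tail} for $\bar\mu$. Applying $E[\,\cdot\mid X^0,\iota]$ gives $E[f\mid X^0,\iota]=E[f\mid X^0]=\mathsf Kf(X^0)$. On $\{\iota=i\}$ this reads $E_{\mu_i}[f\mid X^0]=\mathsf Kf(X^0)$, $\mu_i$-a.s. Let $f$ run over the indicators of cylinder sets.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}]
Let $\theta$ be the horizontal shift, $(\theta x)_{(i,j)}=x_{(i+1,j)}$, so that $X^i\circ\theta=X^{i+1}$. For a Markov chain, $E[f\mid X^{\le n}]=E[f\mid X^n]$ for every bounded $f$ that is measurable with respect to $\sigma(X^i:i\ge n)$.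

(1) Let $X^0$ have the same law under the MMEs $\mu_1,\mu_2$. By Theorem~\ref{thm:markov}, Lemma~\ref{lem:kernel} and $\theta$-invariance, under both measures $(X^0,X^1,\dots)$ is a Markov chain with this initial law and transition kernel $\mathsf K$. So $(X^i)_{i\ge0}$ has the same law under both, by $\theta$-invariance so has $(X^i)_{i\ge-n}$ for every $n$, and $\mu_1=\mu_2$.

(2) The map $\varrho$ preserves $X^2_{\mathcal H}$, and the image of $\mu$ is shift-invariant, has the same entropy, and gives $X^0$ the same law. By (1) it equals $\mu$. Thus $(X^{-i})_i$ has the law of $(X^i)_i$, which is reversibility. The transposition $(i,j)\mapsto(j,i)$ maps MMEs to MMEs and conjugates the two reflections, so $\mu$ is also invariant under $(i,j)\mapsto(i,-j)$. Let $f$ be as in the statement. Then $f\circ\varrho$ is $\sigma(X^{\le0})$-measurable. Since $X^0\circ\varrho=X^0$ and $\mu$ is $\varrho$-invariant, $\int(f\circ\varrho)\,\psi(X^0)\,d\mu=\int f\,\psi(X^0)\,d\mu$ for all bounded $\psi$, so $E[f\circ\varrho\mid X^0]=E[f\mid X^0]$. Hence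
\[
\int f\cdot(f\circ\varrho)\,d\mu=\int E[f\mid X^0]\,(f\circ\varrho)\,d\mu=\int E[f\mid X^0]^2\,d\mu\ge0 .
\]

(3) Let $\mu_1\ne\mu_2$ be ergodic MMEs. Choose a cylinder set $C$ with $\mu_1(C)\ne\mu_2(C)$ and let $A$ be the set of configurations in which the frequency of $C$ over the squares $[-n,n]^2$ converges to $\mu_1(C)$. It is a $\mathbb Z^2$-invariant Borel set, and $\mu_1(A)=1$, $\mu_2(A)=0$ by the ergodic theorem. Work under $\bar\mu=\frac12(\mu_1+\mu_2)$, whose columns form a stationary Markov chain by Theorem~\ref{thm:markov}.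

First, $A\in\sigma(X^i:i\ge n)$ up to null sets, for every $n$. Given $\varepsilon>0$, there is a function $f$ of finitely many columns with $\|1_A-f\|_1<\varepsilon$. Since $1_A\circ\theta=1_A$, also $\|1_A-f\circ\theta^t\|_1<\varepsilon$, and for large $t$ the function $f\circ\theta^t$ depends only on columns of index at least $n$. So $1_A$ lies in the closed subspace $L^1(\sigma(X^i:i\ge n))$.

Write $\bar\mu(A\mid X^0)=\varphi(X^0)$. By the Markov property and the invariance of $A$ and $\bar\mu$ under $\theta$,
\[
\bar\mu(A\mid X^{\le n})=\bar\mu(A\mid X^n)=\varphi(X^0)\circ\theta^n=\varphi(X^n).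
\]
By martingale convergence $\|\varphi(X^n)-1_A\|_1\to0$. This norm equals $\|(\varphi(X^0)-1_A)\circ\theta^n\|_1$, which does not depend on $n$. So $1_A=\varphi(X^0)$ $\bar\mu$-a.s., and the set $\{\varphi=1\}\subset X^1_{\mathcal H}$ has measure $1$ for the column law of $\mu_1$ and measure $0$ for that of $\mu_2$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{CM} Nishant Chandgotia and Brian Marcus, \emph{Mixing Properties for Hom-Shifts and the Distance between Walks on Associated Graphs}, arXiv:1607.08357 (2016).
\end{thebibliography}
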